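# Prime Dirichlet series with unimodular coefficients: convergence and the universality threshold $\frac{1+\sigma_c}{2}$

## 1. Three primes, a triangle, and the Kronecker–Weyl theorem

Choose complex numbers $\chi_2,\chi_3,\chi_5$ of modulus $1$, and look at the line $\Re e(s)=1$. Does the function
$$\tau\longmapsto \chi_2\,2^{-1-i\tau}+\chi_3\,3^{-1-i\tau}+\chi_5\,5^{-1-i\tau}$$
come close to $0$? If so, for what proportion of the $\tau$, and how does this depend on the $\chi$'s?

With the first two terms alone the answer is no: the modulus is always at least $\frac12-\frac13=\frac16$. With three terms the moduli are $\frac12,\frac13,\frac15$, that is, $\frac1{30}$ times $15,10,6$. Since $15<10+6$, there is a triangle with these sides. Explicitly, we want $15+10x_3+6x_5=0$ with $|x_3|=|x_5|=1$. Put $x_3=e^{i\varphi}$. Then $|15+10x_3|^2=325+300\cos\varphi$, and this equals $36$ when $\cos\varphi=-\frac{289}{300}$. For this $\varphi$ the number $x_5=-(15+10x_3)/6$ has modulus $1$. So the point $x=(1,x_3,x_5)$ of the torus $\mathbb T^3$ satisfies $\frac12+\frac{x_3}{3}+\frac{x_5}{5}=0$.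

To return to $\tau$ we use the **Kronecker–Weyl theorem**. If $q_1,\dots,q_d$ are distinct primes, then $\log q_1,\dots,\log q_d$ are linearly independent over $\mathbb Q$ (unique factorization), so the curve $\tau\mapsto(q_1^{-i\tau},\dots,q_d^{-i\tau})$ is equidistributed in $\mathbb T^d$. In particular, for every open set $U\subset\mathbb T^d$,
$$\liminf_{T\to\infty}\frac1T\int_0^T\mathbf 1_U\bigl(q_1^{-i\tau},\dots,q_d^{-i\tau}\bigr)\,d\tau\ \ge\ \mathrm{Haar}(U).$$
A rotation of the torus preserves Haar measure, so the same holds for the curve $\tau\mapsto(\chi_{q_1}q_1^{-i\tau},\dots,\chi_{q_d}q_d^{-i\tau})$.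

Given $\varepsilon>0$, the set $U=\{x\in\mathbb T^3:|\frac{x_2}2+\frac{x_3}3+\frac{x_5}5|<\varepsilon\}$ is open and nonempty, so it has positive Haar measure. Hence our function has modulus less than $\varepsilon$ for a proportion of $\tau$ that is asymptotically at least $\mathrm{Haar}(U)>0$, and this bound does not depend on $\chi_2,\chi_3,\chi_5$. The same holds on every line $\Re e(s)=\sigma$ with $0<\sigma\le1$. Indeed $2^{-\sigma}$ is the largest of the three moduli, and $(2/3)^\sigma+(2/5)^\sigma$ decreases in $\sigma$ and equals $\frac{16}{15}>1$ at $\sigma=1$, so $2^{-\sigma}<3^{-\sigma}+5^{-\sigma}$.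

So a finite sum over primes does not see its coefficients. Now take all the primes and consider $\sum_p\chi_pp^{-s}$. The coefficients certainly matter for one thing, namely where the series converges. Once the series does converge, do they matter for anything else? If the series converges for $\Re e(s)>\frac12$, does it approximate everything that a typical choice of coefficients would let it approximate?

## 2. Unimodular prime series and strong universality

Let $p_1<p_2<\cdots$ be the primes and $\mathbb C_\sigma=\{s:\Re e(s)>\sigma\}$. For a sequence with $|\chi_n|=1$ we write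
$$P_\chi(s)=\sum_{n\ge1}\chi_np_n^{-s},$$
and we also regard $\chi$ as a function on primes, $\chi_{p_n}=\chi_n$. The abscissa of convergence $\sigma_c(P_\chi)$ is the infimum of the $\sigma$ such that the series converges in $\mathbb C_\sigma$. Always $\sigma_c(P_\chi)\ge0$: at $s=0$ the terms have modulus $1$, so the series diverges there. When the coefficients are random we write $X_n$. They are independent and identically distributed, and either **Steinhaus** (uniform on the unit circle) or **Rademacher** ($\pm1$ with probability $\frac12$ each).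

**Definition (densities).** For measurable $A\subset\mathbb R_+$,
$$\underline d(A)=\liminf_{T\to\infty}\frac1T\int_0^T\mathbf 1_A(t)\,dt,\qquad \overline d(A)=\limsup_{T\to\infty}\frac1T\int_0^T\mathbf 1_A(t)\,dt .$$

For example, let $A=\bigcup_{k\ge0}(4^k,2\cdot4^k]$. The quotient $\frac1T|A\cap[0,T]|$ increases inside the intervals of $A$ and decreases in the gaps. At $T=4^k$ it is $\frac{4^k-1}{3\cdot4^k}\to\frac13$, and at $T=2\cdot4^k$ it is $\frac{(4^k-1)/3+4^k}{2\cdot4^k}\to\frac23$. So $\underline d(A)=\frac13$ and $\overline d(A)=\frac23$. We shall use the inequality $\underline d(A\setminus B)\ge\underline d(A)-\overline d(B)$.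

**Definition (strong universality).** Let $\Omega=\{\sigma_0<\Re e(s)<1\}$ and let $D$ be holomorphic on $\Omega$. We say that $D$ is strongly universal in $\Omega$ if for every compact $K\subset\Omega$ with connected complement, every $f:K\to\mathbb C$ continuous on $K$ and holomorphic in the interior of $K$ (zeros allowed), and every $\varepsilon>0$,
$$\underline d\Bigl\{\tau\ge0:\ \sup_{s\in K}|D(s+i\tau)-f(s)|<\varepsilon\Bigr\}>0.$$

The function $D(s)=2^{-s}$ is not strongly universal, since $|D(\sigma+i\tau)|=2^{-\sigma}$ for all $\tau$. The smallest test is a point: if $K=\{\sigma\}$ and $f=0$, strong universality demands that $|D(\sigma+i\tau)|<\varepsilon$ on a set of positive lower density. This is the only consequence of universality that we shall contradict. Note also that strong universality in a strip implies it in every strip $\{\sigma_0'<\Re e<1\}$ with $\sigma_0'\geq\sigma_0$.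

The following results are taken for granted.

* By Kolmogorov's three-series theorem, $P_X$ converges almost surely in $\mathbb C_{1/2}$.
* Almost surely, $P_X$ is strongly universal in $\{\frac12<\Re e<1\}$.
* Every $P_\chi$ with $|\chi_n|=1$ and $\sigma_c(P_\chi)\le0$ is strongly universal in $\{\frac23<\Re e<1\}$.

The third one is here for comparison only and is not used below. The problem, taken from Frédéric Bayart and Athanasios Kouroupis, "On universality of general Dirichlet series", arXiv:2402.00656 (2024), concerns a fixed realization.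

**Problem.** Is it true that if $P_X$ converges in $\mathbb C_{1/2}$ for a given realization, then it is strongly universal in $\{\frac12<\Re e<1\}$?

The answer is no, already for signs $\pm1$, which are admissible in both the Rademacher and the Steinhaus setting. The precise threshold can be determined. For $\alpha\in[0,1)$ put $\theta=\theta(\alpha)=\frac{1+\alpha}2$.

**Theorem A (counterexample).** Let $\alpha\in[0,1)$ and let $\mathcal D$ be a countable dense subset of $(\alpha,\theta)$. There is a sequence $X_n\in\{\pm1\}$ such that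

1. $\bigl|\sum_{p_n\le x}X_n\bigr|\le2x^\alpha$ for all $x\ge1$, so $P_X$ converges in $\mathbb C_\alpha$; moreover $\sigma_c(P_X)=\alpha$;
2. for every $\sigma\in\mathcal D$ and $R>0$, the set $\{\tau\ge0:|P_X(\sigma+i\tau)|\le R\}$ has density $0$ (even its upper density is $0$).

Hence for every $\sigma_0\in[\alpha,\theta)$, $P_X$ is not strongly universal in $\{\sigma_0<\Re e<1\}$.

**Theorem B (positive result).** Let $|\chi_n|=1$ for all $n$ and $\sigma_c(P_\chi)\le\alpha$ with $\alpha\in[0,1)$. Then $P_\chi$ is strongly universal in $\{\frac{1+\alpha}2<\Re e<1\}$.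

**Corollary C (sharpness).** For each $\alpha\in[0,1)$, the least $\sigma_0\ge\alpha$ such that every unimodular $P_\chi$ with $\sigma_c(P_\chi)\le\alpha$ is strongly universal in $\{\sigma_0<\Re e<1\}$ is exactly $\frac{1+\alpha}2$. In particular:

* if $\sigma_c\le\frac12$, then $P_\chi$ is strongly universal in $\{\frac34<\Re e<1\}$, and $\frac34$ is optimal;
* if $\sigma_c\le0$, then $P_\chi$ is strongly universal in the whole strip $\{\frac12<\Re e<1\}$, which improves $\frac23$ to $\frac12$. The hypothesis $\sigma_c\le\alpha$ guarantees strong universality in the whole strip only when $\alpha=0$.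

We prove Theorem B first. It is what one finds when trying to answer "yes", and the point where its proof stops tells us how to build the counterexample.

## 3. Partial summation and coefficient sums

Write $A(x)=\sum_{p\le x}\chi_p$. For $1\le M<M'$ and any $s$, inserting $p^{-s}=M'^{-s}+s\int_p^{M'}x^{-s-1}dx$ and summing over $M<p\le M'$ gives
$$\sum_{M<p\le M'}\chi_pp^{-s}=\bigl(A(M')-A(M)\bigr)M'^{-s}+s\int_M^{M'}\bigl(A(x)-A(M)\bigr)x^{-s-1}dx. \tag{1}$$

**Lemma 1.** (a) If $\beta\ge0$ and $|A(x)|\le Cx^\beta$ for $x\ge1$, then $P_\chi$ converges in $\mathbb C_\beta$, uniformly on compact subsets, and for $\sigma=\Re e(s)>\beta$ and $N\ge1$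
$$\sum_{p>N}\chi_pp^{-s}=s\int_N^\infty\bigl(A(x)-A(N)\bigr)x^{-s-1}dx. \tag{2}$$
(b) If $\beta>0$ and $P_\chi$ converges at $\beta$, then there is $C$ with $|A(x)|\le Cx^\beta$ for $x\ge1$.

*Proof.* (a) For $x\ge M$ we have $|A(x)-A(M)|\le2Cx^\beta$. So the right side of (1) is at most $2CM'^{\beta-\sigma}+2C|s|\int_M^\infty x^{\beta-\sigma-1}dx\le 2C\bigl(1+\frac{|s|}{\sigma-\beta}\bigr)M^{\beta-\sigma}$. On a compact subset of $\mathbb C_\beta$ this tends to $0$ uniformly as $M\to\infty$, which is uniform convergence. Letting $M'\to\infty$ in (1) with $M=N$, the boundary term vanishes and (2) remains.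

(b) The partial sums $B(x)=\sum_{p\le x}\chi_pp^{-\beta}$ are bounded, say $|B|\le B_0$. Partial summation with the weight $u^\beta$ gives $A(x)=x^\beta B(x)-\beta\int_1^xB(u)u^{\beta-1}du$, so $|A(x)|\le B_0x^\beta+B_0(x^\beta-1)\le2B_0x^\beta$. $\square$

In particular, if $\sigma_c(P_\chi)\le\alpha$ with $\alpha\ge 0$, then for every $\beta>\alpha$ we have $A(x)=O(x^\beta)$. Hence $P_\chi$ converges uniformly on compact subsets of $\mathbb C_\alpha$ and is holomorphic there.

## 4. Finite sums approximate everything, with a density independent of the length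

Fix for this section and the next: $|\chi_n|=1$ with $\sigma_c(P_\chi)\le\alpha$; a compact set $K\subset\{\theta(\alpha)<\Re e<1\}$, nonempty and with connected complement; $f$ continuous on $K$ and holomorphic in its interior; and $\varepsilon>0$. Write
$$P_{\chi,Y}(s)=\sum_{p\le Y}\chi_pp^{-s},\qquad R_Y=P_\chi-P_{\chi,Y},\qquad \|g\|_K=\sup_K|g|.$$
The aim is to find $\tau$'s for which $P_{\chi,Y}(\cdot+i\tau)$ is close to $f$, as in the three-prime example, and for which the tail $R_Y(\cdot+i\tau)$ is small. We may need a very large $Y$ to control the tail, so the density of good $\tau$ for $P_{\chi,Y}$ must not shrink as $Y$ grows. Steps 1 and 2 provide this.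

**Step 1 (a positive probability for the random series).** The purpose is to turn the quoted almost sure universality into one positive number. Let $X$ be Steinhaus and put
$$\rho=\mathbb P\bigl(\|P_X-f\|_K<\varepsilon/4\bigr).$$
We claim that $\rho>0$. Note that $K\subset\{\frac12<\Re e<1\}$, because $\theta(\alpha)\ge\frac12$. Put
$$L_T=\frac1T\int_0^T\mathbf 1\bigl\{\|P_X(\cdot+i\tau)-f\|_K<\varepsilon/4\bigr\}\,d\tau\qquad(T=1,2,3,\dots).$$
The integrand is jointly measurable in the randomness and $\tau$: the supremum over $K$ may be taken over a countable dense subset of $K$, and the values of $P_X$ are pointwise limits of partial sums. By the quoted result, almost surely $\liminf_TL_T>0$ (a liminf over integers is at least the liminf over real $T$). A nonnegative random variable that is almost surely positive has positive expectation, so $\mathbb E\liminf_TL_T>0$.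

On the other hand $P_X(s+i\tau)=\sum_nX_np_n^{-i\tau}p_n^{-s}$. For each fixed $\tau$ the sequence $(X_np_n^{-i\tau})_n$ has the law of $(X_n)_n$, because the uniform law on the circle is invariant under rotation. So $P_X(\cdot+i\tau)$ has the law of $P_X$, and Fubini gives $\mathbb EL_T=\rho$ for every $T$. Fatou's lemma yields $0<\mathbb E\liminf_TL_T\le\liminf_T\mathbb EL_T=\rho$.

**Step 2 (from the random series to $P_{\chi,Y}$).** The purpose is to show that there is $Y_0$ with
$$\underline d\bigl\{\tau\ge0:\|P_{\chi,Y}(\cdot+i\tau)-f\|_K<\varepsilon/2\bigr\}\ge\rho/2\qquad\text{for all }Y\ge Y_0. \tag{3}$$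
Almost surely $P_X$ converges in $\mathbb C_{1/2}$, hence, by Lemma 1, uniformly on $K$. So $\|P_X-P_{X,Y}\|_K\to0$ almost surely, hence in probability, and there is $Y_0$ with $\mathbb P(\|P_X-P_{X,Y}\|_K\ge\varepsilon/4)\le\rho/2$ for $Y\ge Y_0$. By the triangle inequality, $\mathbb P(\|P_{X,Y}-f\|_K<\varepsilon/2)\ge\rho-\rho/2=\rho/2$. Since $(X_p)_{p\le Y}$ is distributed according to Haar measure on $\mathbb T^{\pi(Y)}$, this says that the set
$$U_Y=\Bigl\{x\in\mathbb T^{\pi(Y)}:\Bigl\|\sum_{p\le Y}x_pp^{-s}-f\Bigr\|_K<\varepsilon/2\Bigr\}$$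
has Haar measure at least $\rho/2$. It is open, since the norm depends continuously on $x$. Finally, $P_{\chi,Y}(s+i\tau)=\sum_{p\le Y}\chi_pp^{-i\tau}p^{-s}$, so the set in (3) consists of those $\tau$ for which $(\chi_pp^{-i\tau})_{p\le Y}\in U_Y$. By the Kronecker–Weyl theorem, its lower density is at least $\mathrm{Haar}(U_Y)\ge\rho/2$.

Up to here only $K\subset\{\frac12<\Re e<1\}$ was used, and the coefficients played no role. Everything depends on the tail: Theorem B follows once we know that
$$\text{for every }\eta>0\text{ there is }Y_1\text{ such that }\ \overline d\bigl\{\tau\ge0:\|R_Y(\cdot+i\tau)\|_K\ge\varepsilon/2\bigr\}\le\eta\ \text{ for all }Y\ge Y_1. \tag{4}$$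
Indeed, apply (4) with $\eta=\rho/4$ and take $Y\ge\max(Y_0,Y_1)$. If $\|P_{\chi,Y}(\cdot+i\tau)-f\|_K<\varepsilon/2$ and $\|R_Y(\cdot+i\tau)\|_K<\varepsilon/2$, then $\|P_\chi(\cdot+i\tau)-f\|_K<\varepsilon$. So
$$\underline d\bigl\{\tau\ge0:\|P_\chi(\cdot+i\tau)-f\|_K<\varepsilon\bigr\}\ge\frac\rho2-\frac\rho4=\frac\rho4>0. \tag{5}$$

## 5. The tail in mean square

To estimate $R_Y$ for $0\le t\le T$ we cut it at a point $N$ depending on $T$. For the part $Y<p\le N$ there is the **Montgomery–Vaughan mean value theorem** (*Hilbert's inequality*, J. London Math. Soc. 1974):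
$$\int_{T_0}^{T_0+T'}\Bigl|\sum_{n\le N}a_nn^{-it}\Bigr|^2dt=\sum_{n\le N}|a_n|^2\bigl(T'+O(n)\bigr). \tag{6}$$
With coefficients of modulus $p^{-\sigma}$ supported on the primes in $(Y,N]$, the main term is at most $T'\sum_{p>Y}p^{-2\sigma}$, which is a small multiple of $T'$ when $Y$ is large and $\sigma>\frac12$. The error is $O(\sum_{n\le N}n^{1-2\sigma})=O(N^{2-2\sigma})$ for $\frac12<\sigma<1$. So we must not cut too far out: we need $N^{2-2\sigma}=o(T)$.

For the part $p>N$ the first thing to try is the pointwise bound from (2). If $|A(x)|\le Cx^\beta$, then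
$$\Bigl|\sum_{p>N}\chi_pp^{-s}\Bigr|\le|s|\int_N^\infty2Cx^{\beta-\sigma-1}dx=\frac{2C|s|}{\sigma-\beta}N^{\beta-\sigma}.$$
Since $|s|$ reaches size $T$, we need $N^{\sigma-\beta}$ to be larger than $T$. With $N=T^\lambda$ the two requirements are $\lambda(2-2\sigma)<1$ and $\lambda(\sigma-\beta)>1$. Such a $\lambda$ exists exactly when $2-2\sigma<\sigma-\beta$, that is, when $\sigma>\frac{2+\beta}3$. Letting $\beta\downarrow\alpha$, this argument stops at $\frac{2+\alpha}3$: at $\frac23$ for $\alpha=0$, and at $\frac56$ for $\alpha=\frac12$. The waste is visible. We bounded the tail at every single $t\le T$, while only an average over $t$ is needed. Formula (2) exhibits the tail as $s$ times a Fourier transform, and Plancherel gives its mean square over the whole line at no more cost than its size at one point. This is the improvement we need.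

Choose $\theta(\alpha)<\sigma_1<\sigma_2<1$, $H>0$ and $\rho_0>0$ such that the $\rho_0$-neighborhood of $K$ lies in
$$Q=\{\sigma_1\le\Re e(s)\le\sigma_2,\ |\Im m(s)|\le H\}.$$

**Step 3 (mean square of the tail).** The purpose is the bound
$$\limsup_{T\to\infty}\frac1T\int_{\sigma_1}^{\sigma_2}\int_{-H}^{T+H}|R_Y(\sigma+it)|^2\,dt\,d\sigma\le2\sum_{p>Y}p^{-2\sigma_1}. \tag{7}$$
Since $\sigma_1>\frac{1+\alpha}2$, we can fix $\beta$ with $\alpha<\beta<2\sigma_1-1<1$. Then $\beta>0$ and $\sigma_1>\frac{1+\beta}2>\beta$. As $P_\chi(\beta)$ converges, Lemma 1(b) gives $|A(x)|\le Cx^\beta$ for $x\ge1$. Put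
$$N=T^{1/(1-\beta)},$$
with $T\ge1$ so large that $N>Y$. Let $\sigma\in[\sigma_1,\sigma_2]$. The implied constants below depend on $\sigma_1,\sigma_2,\beta,C,H$ only.

*The part $Y<p\le N$.* By (6) with $T_0=-H$ and $T'=T+2H$,
$$\int_{-H}^{T+H}\Bigl|\sum_{Y<p\le N}\chi_pp^{-\sigma-it}\Bigr|^2dt\le(T+2H)\sum_{p>Y}p^{-2\sigma_1}+O\Bigl(\sum_{p\le N}p^{1-2\sigma}\Bigr).$$
Since $-1<1-2\sigma_1<0$, the last sum is at most $\sum_{n\le N}n^{1-2\sigma_1}\le\int_0^Nx^{1-2\sigma_1}dx=O(N^{2-2\sigma_1})=O\bigl(T^{(2-2\sigma_1)/(1-\beta)}\bigr)$. This is $o(T)$, because $2-2\sigma_1<1-\beta$.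

*The part $p>N$.* Substituting $x=e^u$ in (2),
$$\sum_{p>N}\chi_pp^{-s}=s\int_{\log N}^\infty\bigl(A(e^u)-A(N)\bigr)e^{-\sigma u}e^{-itu}\,du .$$
The integral is the Fourier transform at $t$ of a function of $u$ which is bounded in modulus by $2Ce^{(\beta-\sigma)u}$ on $(\log N,\infty)$ and vanishes elsewhere; it lies in $L^1\cap L^2$. By Plancherel,
$$\int_{\mathbb R}\Bigl|\int_{\log N}^\infty\bigl(A(e^u)-A(N)\bigr)e^{-\sigma u}e^{-itu}du\Bigr|^2dt=2\pi\int_{\log N}^\infty|A(e^u)-A(N)|^2e^{-2\sigma u}du\le\frac{4\pi C^2}{\sigma-\beta}N^{2\beta-2\sigma}.$$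
For $-H\le t\le T+H$ we have $|s|^2\le1+(T+H)^2$, so
$$\int_{-H}^{T+H}\Bigl|\sum_{p>N}\chi_pp^{-\sigma-it}\Bigr|^2dt\ll T^2N^{2\beta-2\sigma_1}=T^{2-2(\sigma_1-\beta)/(1-\beta)}.$$
This is $o(T)$, because $2(\sigma_1-\beta)>1-\beta$. (The exponent equals $\frac{2-2\sigma_1}{1-\beta}$, the same as in the first part: the choice of $N$ balances the two errors.)

Using $|a+b|^2\le2|a|^2+2|b|^2$ we get $\int_{-H}^{T+H}|R_Y(\sigma+it)|^2dt\le2(T+2H)\sum_{p>Y}p^{-2\sigma_1}+o(T)$, uniformly for $\sigma\in[\sigma_1,\sigma_2]$. Integrating over $\sigma$, with $\sigma_2-\sigma_1<1$, gives (7).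

**Step 4 (from the mean square to the supremum over $K$).** The purpose is to deduce (4). The function $R_Y$ is holomorphic in $\mathbb C_\alpha$, so $|R_Y|^2$ is subharmonic there. For $s\in K$ the open disc of radius $\rho_0$ about $s$ lies in $Q$, hence
$$\|R_Y(\cdot+i\tau)\|_K^2\le\frac1{\pi\rho_0^2}\int_{\sigma_1}^{\sigma_2}\int_{-H}^{H}|R_Y(\sigma+i(v+\tau))|^2\,dv\,d\sigma .$$
Integrate over $0\le\tau\le T$ and put $t=v+\tau\in[-H,T+H]$. Each $t$ is counted with a set of $v$'s of measure at most $2H$. Therefore
$$\frac1T\int_0^T\|R_Y(\cdot+i\tau)\|_K^2\,d\tau\le\frac{2H}{\pi\rho_0^2}\cdot\frac1T\int_{\sigma_1}^{\sigma_2}\int_{-H}^{T+H}|R_Y(\sigma+it)|^2\,dt\,d\sigma .$$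
By Chebyshev's inequality and (7), the upper density in (4) is at most
$$\frac4{\varepsilon^2}\cdot\frac{2H}{\pi\rho_0^2}\cdot2\sum_{p>Y}p^{-2\sigma_1},$$
which tends to $0$ as $Y\to\infty$ because $2\sigma_1>1$. This is (4), and (5) completes the proof of Theorem B. $\blacksquare$

## 6. What a block of primes near $T^{1/(1-\alpha)}$ can do

With Plancherel the requirements on $N=T^\lambda$ are $\lambda(2-2\sigma)<1$ and $2\lambda(\sigma-\beta)>1$, and they are compatible exactly when $\sigma>\frac{1+\beta}2$. For $\sigma<\theta$ the argument stops. Is this the method or the truth? At $\sigma=\theta$ and $\beta=\alpha$ both requirements meet at $\lambda=\frac1{1-\alpha}$. So the suspects are the primes of size $N$ with $N^{1-\alpha}\approx T$, and we should let the partial sums $A(x)$ move there as much as the bound $x^\alpha$ allows: about $N^\alpha$ plus signs in a row, followed by as many minus signs.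

Here is such a group by hand, with two plus signs and two minus signs at the consecutive primes $101,103,107,109$:
$$c(s)=101^{-s}+103^{-s}-107^{-s}-109^{-s}=s\Bigl(\int_{101}^{107}+\int_{103}^{109}\Bigr)x^{-s-1}dx .$$
Take $\sigma=\frac12$. At $t=0$ the terms nearly cancel: $0<c(\tfrac12)\le\frac12\cdot12\cdot101^{-3/2}<0.006$. At $t=5$ we have $t\log\frac{109}{101}<0.39$, so after multiplication by $101^{it}$ all the values $x^{-s-1}$ in the integrals have argument at most $0.39$ in absolute value, and the integrals do not cancel. Since $|s|>5$,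
$$|c(\tfrac12+5i)|\ge5\cdot12\cdot\cos(0.39)\cdot109^{-3/2}>0.048 .$$
The group sum grows in proportion to $|s|$ as long as $t$ times the logarithmic length of the group stays bounded.

Now count, ignoring constants and logarithms. Let groups of $2m$ primes with $m\approx N^\alpha$ fill $(N,2N]$. There are $N^{1-\alpha}$ groups. A group has length about $N^\alpha$, so it remains coherent up to $T\approx N^{1-\alpha}$, and then its sum has size
$$t\cdot m^2\cdot N^{-\sigma-1}\approx N^{1-\alpha}N^{2\alpha}N^{-\sigma-1}=N^{\alpha-\sigma}.$$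
If the groups behave independently, the block has size $N^{(1-\alpha)/2}N^{\alpha-\sigma}=N^{\theta-\sigma}$, which is unbounded exactly below $\theta$. In the simplest case $\alpha=0$ one has $m=1$: pairs $q^{-s}-q'^{-s}$ of neighboring primes, about $N$ pairs of size $N^{-\sigma}$, and total $N^{1/2-\sigma}$. For $\alpha=\frac12$ one gets $N^{3/4-\sigma}$.

Large typical size in mean square is not yet a counterexample. A function on $[0,T]$ can have a large mean square and still be small most of the time: $T\cdot\mathbf 1_{[0,1]}$ has mean square $T$ on $[0,T]$ and vanishes outside $[0,1]$. Moreover, the other primes could cancel the block. We need that $|P_X(\sigma+it)|$ is large for most $t$, whatever the rest of the series does. This is the reason to attach an independent random sign to each group: a sum of many independent signed terms of size at least $r$ seldom falls in any prescribed disc.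

## 7. Anticoncentration of signed sums

**Lemma 2 (Littlewood–Offord–Erdős).** Let $z_1,\dots,z_n\in\mathbb C$, at least $n'\ge1$ of which satisfy $|z_j|\ge r>0$. Let $\xi_j$ be independent, $=\pm1$ with probability $\frac12$. Then for all $w\in\mathbb C$ and $R>0$,
$$\mathbb P\Bigl(\Bigl|w+\sum_j\xi_jz_j\Bigr|\le R\Bigr)\le\frac2{\sqrt{n'}}\Bigl(1+\frac Rr\Bigr).$$

*Proof.* If $|z_j|\ge r$, then $|\Re e\,z_j|\ge r/\sqrt2$ or $|\Im m\,z_j|\ge r/\sqrt2$. So for a set of $n''\ge n'/2$ indices, $n''\ge1$, one and the same of these alternatives holds. By symmetry let it be the one for real parts. Condition on all the other $\xi_j$. If $|w+\sum_j\xi_jz_j|\le R$, then its real part lies in $[-R,R]$, so $S=\sum\xi_ja_j$, taken over the $n''$ chosen indices with $a_j=\Re e\,z_j$, lies in a given closed interval of length $2R$. Replacing $\xi_j$ by $-\xi_j$ where necessary, we may assume $a_j\ge r/\sqrt2>0$.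

Let $I$ be a half-open interval of length $\sqrt2\,r$. Identify the signs with the set $\{j:\xi_j=1\}$. If this set is strictly enlarged, $S$ increases by at least $2\cdot r/\sqrt2=\sqrt2\,r$, whereas two points of $I$ differ by less than $\sqrt2\,r$. So the sets for which $S\in I$ form an antichain: none of them strictly contains another. Sperner's theorem says that an antichain of subsets of an $n''$-element set has at most $\binom{n''}{\lfloor n''/2\rfloor}$ members. Hence
$$\mathbb P(S\in I)\le2^{-n''}\binom{n''}{\lfloor n''/2\rfloor}\le\frac1{\sqrt{n''}}\le\frac{\sqrt2}{\sqrt{n'}} .$$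
For the middle inequality put $u_h=4^{-h}\binom{2h}h=\prod_{j=1}^h\frac{2j-1}{2j}$. Then $(2h+1)u_h^2=\prod_{j=1}^h\frac{(2j-1)(2j+1)}{(2j)^2}\le1$, so $u_h\le(2h+1)^{-1/2}$. The quantity to be bounded is $u_h$ if $n''=2h$, and it is also $u_h$ if $n''=2h-1$, because $\binom{2h}h=2\binom{2h-1}{h-1}$. In both cases $n''\le2h+1$.

Finally, a closed interval of length $2R$ is covered by at most $1+\frac{2R}{\sqrt2\,r}=1+\frac{\sqrt2R}r$ half-open intervals of length $\sqrt2\,r$, and $\sqrt2\bigl(1+\frac{\sqrt2R}r\bigr)\le2\bigl(1+\frac Rr\bigr)$. This bounds the conditional probability, hence also the probability. $\square$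

## 8. Signed groups of primes: the proof of Theorem A

**Step 1 (construction).** The purpose is to realize the blocks of Section 6. For $N=4^k$ let
$$m=\lfloor N^\alpha\rfloor\ge\tfrac12N^\alpha,\qquad n=\Bigl\lfloor\frac{\pi(2N)-\pi(N)}{2m}\Bigr\rfloor,\qquad T=T_k=\frac{N^{1-\alpha}}{32\log N}.$$
By the prime number theorem, $\pi(2N)-\pi(N)\ge\frac N{2\log N}$ for large $N$. Since $m\le N^\alpha$ and $\alpha<1$, the quotient $\frac N{8m\log N}$ is at least $1$ for large $N$. So there is $k_0\geq 1$ such that for $k\ge k_0$
$$n\ge\frac N{4m\log N}-1\ge\frac N{8m\log N}. \tag{8}$$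
For $k\ge k_0$ split the first $2mn$ primes of $(N,2N]$ into $n$ consecutive groups of $2m$ primes $q_{j,1}<\dots<q_{j,2m}$, $1\le j\le n$. Together they form block $k$. The intervals $(4^k,2\cdot4^k]$ are disjoint, so different blocks are disjoint. Let $\xi_j^{(k)}$ be independent uniform random signs, and put
$$X_{q_{j,i}}=\xi_j^{(k)},\qquad X_{q_{j,m+i}}=-\xi_j^{(k)}\qquad(1\le i\le m).$$
The primes in no block, listed increasingly as $r_1<r_2<\cdots$, get $X_{r_l}=(-1)^l$.

**Step 2 (coefficient sums and abscissa, for every choice of signs).** The purpose is property 1. Each complete group contributes $0$ to $A(x)=\sum_{p\le x}X_p$. At any $x$ at most one group is incomplete, that is, begun but not finished. If it belongs to block $k$, it contributes at most $m\le N^\alpha\le x^\alpha$ in absolute value, since $x>N$. The primes outside the blocks contribute $0$ or $-1$. Hence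
$$|A(x)|\le1+x^\alpha\le2x^\alpha\qquad(x\ge1),$$
and $P_X$ converges in $\mathbb C_\alpha$ by Lemma 1(a). So $\sigma_c(P_X)\le\alpha$. If $\alpha=0$, equality holds because $\sigma_c\ge0$ always. Let $\alpha>0$ and suppose $\sigma_c(P_X)<\alpha$. Then $P_X$ converges at some $\beta$ with $0<\beta<\alpha$, and $A(x)=O(x^\beta)$ by Lemma 1(b). But at $x=q_{j,m}$, in the middle of a group of block $k$, we have $|A(x)|\ge m-1\ge N^\alpha-2$ with $x\le2N$. For large $k$ this is a contradiction. Thus $\sigma_c(P_X)=\alpha$.

**Step 3 (the group sums are not small).** The purpose is a lower bound for the coefficient of each $\xi_j^{(k)}$, valid for at least half of the groups. Fix $\sigma\in\mathcal D$, $R>0$ and $k\ge k_0$, and write $s=\sigma+it$. Group $j$ of block $k$ contributes $\xi_j^{(k)}c_j(s)$ to $P_X(s)$, where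
$$c_j(s)=\sum_{i=1}^m\bigl(q_{j,i}^{-s}-q_{j,m+i}^{-s}\bigr)=s\sum_{i=1}^m\int_{q_{j,i}}^{q_{j,m+i}}x^{-s-1}dx.$$
Let $\ell_j=q_{j,2m}-q_{j,1}$. The groups occupy disjoint intervals inside $(N,2N]$, so $\sum_j\ell_j\le N$. Hence fewer than $\frac N{16m\log N}$ indices have $\ell_j>16m\log N$, and $\frac N{16m\log N}\le\frac n2$ by (8). So at least $n/2$ indices are *good*, meaning that $\ell_j\le16m\log N$. For good $j$, $0\le t\le T$ and $x\in[q_{j,1},q_{j,2m}]$,
$$0\le t\log\frac x{q_{j,1}}\le\frac{t\,\ell_j}{q_{j,1}}\le\frac{T\cdot16N^\alpha\log N}N=\frac12 .$$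
This is where $T$ was chosen. It follows that
$$\Re e\bigl(q_{j,1}^{it}x^{-s-1}\bigr)=x^{-\sigma-1}\cos\Bigl(t\log\frac x{q_{j,1}}\Bigr)\ge\cos(\tfrac12)\,x^{-\sigma-1}\ge\tfrac12(2N)^{-\sigma-1}\ge\tfrac18N^{-\sigma-1},$$
using $\sigma<1$ in the last inequality. Since $q_{j,m+i}-q_{j,i}\ge m$ (there are $m$ steps between consecutive primes, each of length at least $1$) and $|s|\ge t$,
$$|c_j(\sigma+it)|\ge|s|\sum_{i=1}^m\int_{q_{j,i}}^{q_{j,m+i}}\Re e\bigl(q_{j,1}^{it}x^{-s-1}\bigr)dx\ge\tfrac18\,t\,m^2N^{-\sigma-1}\qquad(j\text{ good},\ 0\le t\le T). \tag{9}$$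

**Step 4 (a small value at a fixed $t$ is unlikely).** The purpose is to bound $\mathbb P(|P_X(\sigma+it)|\le R)$ for most $t\in[0,T]$. Let $\kappa=\frac12(\theta-\sigma)>0$ and $t\in[N^{-\kappa}T,T]$. By (9), at least $n'=\lceil n/2\rceil$ of the $c_j=c_j(\sigma+it)$ satisfy
$$|c_j|\ge r:=\tfrac18N^{-\kappa}Tm^2N^{-\sigma-1}.$$
From (8), $n'\ge\frac N{16m\log N}\ge\frac{N^{1-\alpha}}{16\log N}$. With $m\ge\frac12N^\alpha$ and the value of $T$,
$$r\sqrt{n'}\ge\frac{N^{-\kappa}Tm^2N^{-\sigma-1}}8\Bigl(\frac N{16m\log N}\Bigr)^{1/2}\ge c\,\frac{N^{-\kappa}N^{1-\alpha}N^{3\alpha/2}N^{-\sigma-1/2}}{(\log N)^{3/2}}=c\,\frac{N^\kappa}{(\log N)^{3/2}},$$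
where $c>0$ is absolute (one may take $c=\frac18\cdot\frac1{32}\cdot2^{-3/2}\cdot\frac14$). The last equality holds because $1-\alpha+\frac{3\alpha}2-\sigma-\frac12=\theta-\sigma=2\kappa$.

Now write $P_X(\sigma+it)=w+\sum_j\xi_j^{(k)}c_j(\sigma+it)$, where $w$ depends only on the signs outside block $k$. This makes sense, since by Step 2 the series converges for every choice of signs, and removing finitely many terms does not affect convergence. Condition on the signs outside block $k$; they are independent of those in the block. Lemma 2 gives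
$$\mathbb P\bigl(|P_X(\sigma+it)|\le R\bigr)\le\delta_k:=\frac2{\sqrt{n'}}+\frac{2R}{r\sqrt{n'}}\ll_R\frac{(\log N)^{1/2}}{N^{(1-\alpha)/2}}+\frac{(\log N)^{3/2}}{N^\kappa}. \tag{10}$$

**Step 5 (from fixed $t$ to density $0$).** The purpose is to find one choice of signs that works for almost all $t$, at all scales, for all $\sigma\in\mathcal D$ and all $R$. Let
$$\mu_k=\frac1{T_k}\bigl|\{t\in[0,T_k]:|P_X(\sigma+it)|\le R\}\bigr|.$$
As $P_X(\sigma+it)$ is a pointwise limit of partial sums, each depending on finitely many signs and continuously on $t$, it is jointly measurable in the signs and $t$. By Fubini, $\mathbb E\mu_k$ is the average over $t\in[0,T_k]$ of $\mathbb P(|P_X(\sigma+it)|\le R)$. Bounding this probability by $1$ for $t<N^{-\kappa}T_k$ and by (10) for the other $t$, we get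
$$\mathbb E\mu_k\le N^{-\kappa}+\delta_k\qquad(N=4^k).$$
Here $N$ grows geometrically, $\log N=k\log4$, and the exponents $\kappa$ and $\frac{1-\alpha}2$ are positive, so the right side is summable over $k$. Hence $\mathbb E\sum_k\mu_k<\infty$, so almost surely $\sum_k\mu_k<\infty$ and $\mu_k\to0$.

To pass to all real $T'$, note that $\frac{T_{k+1}}{T_k}=4^{1-\alpha}\frac k{k+1}$. This is at most $4$, and it tends to $4^{1-\alpha}>1$, so for large $k$ the $T_k$ increase to infinity. For $T_k\le T'<T_{k+1}$,
$$\frac1{T'}\bigl|\{t\in[0,T']:|P_X(\sigma+it)|\le R\}\bigr|\le\frac{T_{k+1}}{T'}\,\mu_{k+1}\le4\mu_{k+1}\to0 .$$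
So for given $\sigma$ and $R$, almost surely the upper density of $\{\tau\ge0:|P_X(\sigma+i\tau)|\le R\}$ is $0$. Intersect these events over the countably many $\sigma\in\mathcal D$ and $R\in\mathbb N$. Since the sets increase with $R$, integer values of $R$ suffice. Thus almost every choice of signs satisfies property 2. Fix one; property 1 holds for it by Step 2.

**Step 6 (failure of universality).** Let $\alpha\le\sigma_0<\theta$. Since $\mathcal D$ is dense in $(\alpha,\theta)$, there is $\sigma\in\mathcal D$ with $\sigma>\sigma_0$. Take $K=\{\sigma\}$, which is compact with connected complement, $f=0$ and $\varepsilon=1$. The set in the definition of strong universality is contained in $\{\tau\ge0:|P_X(\sigma+i\tau)|\le1\}$, which has density $0$. So $P_X$ is not strongly universal in $\{\sigma_0<\Re e<1\}$. $\blacksquare$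

## 9. The exact threshold, and the strip $\{\frac34<\Re e<1\}$

**The Problem.** Take $\alpha=\frac12$ in Theorem A, so $\theta=\frac34$. The resulting $P_X$ has coefficients $\pm1$ and converges in $\mathbb C_{1/2}$. For any $\sigma\in\mathcal D\subset(\frac12,\frac34)$, the choice $K=\{\sigma\}$, $f=0$, $\varepsilon=1$ violates the definition of strong universality in $\{\frac12<\Re e<1\}$. If one prefers $K$ to be a closed disc centered at $\sigma$ and contained in the strip, the same $f$ and $\varepsilon$ work, since the supremum over $K$ is at least the value at the center. So the implication in the Problem is false.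

**Proof of Corollary C.** By Theorem B, $\sigma_0=\frac{1+\alpha}2$ has the required property. If $\alpha\le\sigma_0<\frac{1+\alpha}2$, the series of Theorem A has $\sigma_c(P_X)=\alpha$ and is not strongly universal in $\{\sigma_0<\Re e<1\}$, so this $\sigma_0$ does not have the property. Hence the least admissible $\sigma_0$ is $\frac{1+\alpha}2$. For $\alpha=\frac12$ it is $\frac34$, and for $\alpha=0$ it is $\frac12$. Let finally $\alpha>0$, and let $P_X$ be the series of Theorem A for this $\alpha$. Put $\sigma_0=\max(\alpha,\frac12)\in[\alpha,\theta)$. Since $P_X$ is not strongly universal in $\{\sigma_0<\Re e<1\}$, it is not strongly universal in the larger strip $\{\frac12<\Re e<1\}$ either. So $\sigma_c\le\alpha$ guarantees strong universality in the whole strip only for $\alpha=0$. $\blacksquare$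

In the setting of the Problem, convergence of $P_X$ in $\mathbb C_{1/2}$ thus guarantees strong universality exactly in $\{\frac34<\Re e<1\}$ and, in general, in no strip $\{\sigma_0<\Re e<1\}$ with $\frac12\le\sigma_0<\frac34$.
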